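\title{Metric distortion below $3$ with two candidates\\ or one sampled voter}

\begin{abstract}
In the metric distortion model, voters and candidates lie in an unknown metric space and a voting rule sees only the rankings. The best deterministic rules have distortion $3$. We show that very little randomness suffices to go below $3$: there is a rule of distortion at most $3-\varepsilon$ whose output is always supported on at most two candidates, and there is one that uses randomness only to sample a single voter. This answers a question of Charikar, Ramakrishnan, Wang and Wu. The proof argues by contradiction in an ultraproduct of elections and does not compute $\varepsilon$. Its main tool is a description, in terms of the rankings alone, of the metrics in which a well-chosen candidate costs almost three times the optimum. We also show that rules of the first kind have distortion at least $23/9$ and rules of the second kind at least $\sqrt5$.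
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

An election has a finite set $V$ of $n$ voters and a finite set $C$ of $m$ candidates. Each voter $v$ reports a ranking $\sigma_v$, a strict linear order on $C$, and $\sigma=(\sigma_v)_{v\in V}$ is the \emph{profile}. We write $x>_vy$ if $v$ ranks $x$ above $y$, and $x\succeq_vy$ if $x>_vy$ or $x=y$; the first choice of $v$ is $\operatorname{top}(v)$. Voters and candidates lie in a common pseudometric space, so that distinct points may be at distance $0$; we say \emph{metric} for short. A metric $d$ is \emph{consistent} with the profile if $x>_vy$ implies $d(v,x)\le d(v,y)$. Equivalently,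
\[
d(v,x)<d(v,y)\quad\text{implies}\quad x>_vy ,
\]
and this second form lets us read rankings off a metric. Let $\lambda$ be the uniform probability measure on $V$. The cost of a candidate is its average distance to the voters,
\[
\operatorname{cost}(x)=\int d(x,v)\,d\lambda(v)=\frac1n\sum_{v\in V}d(x,v).
\]
The factor $1/n$ does not affect the ratios below.

A \emph{lottery} is a probability distribution on $C$. If $d$ is consistent and $\min_c\operatorname{cost}(c)>0$, the \emph{ratio} of a lottery for $d$ is its expected cost divided by $\min_c\operatorname{cost}(c)$. A \emph{voting rule} maps each profile to a lottery, and its \emph{distortion} is the supremum of the ratio over all $n$ and $m$, all profiles, and all consistent metrics with positive minimum cost. The distortion measures what a rule loses, in the worst case, by seeing the rankings instead of the distances.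

\subsection{The barrier of $3$}

The number $3$ comes from the triangle inequality. Let $c$ be an optimal candidate and $r_v=d(c,v)$. A voter $u$ is at least as close to $\operatorname{top}(u)$ as to $c$, so $d(c,\operatorname{top}(u))\le 2r_u$ and $\operatorname{cost}(\operatorname{top}(u))\le\operatorname{cost}(c)+2r_u$. Averaging over $u$ shows that Random Dictatorship, which outputs the first choice of a uniformly random voter, has expected cost at most $(1+2)\operatorname{cost}(c)$.

It is known that Random Dictatorship has distortion exactly $3$, that deterministic rules of distortion $3$ exist and are optimal among deterministic rules, and that every randomized rule has distortion at least about $2.112$. Charikar, Ramakrishnan, Wang and Wu \cite{CRWW} introduced the rules RCB and RaDiUS. Like Random Dictatorship, these use randomness only to sample a single voter, and each alone has distortion at least $3$. The same authors show that a suitable randomization between Maximal Lotteries and RCB has distortion at most $2\sqrt2$, and that a suitable randomization between Maximal Lotteries and RaDiUS, with the parameter $\beta$ of RaDiUS drawn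 from a distribution, has distortion less than $2.753$. We shall not need the definitions of these rules.

The problem, posed in \cite{CRWW}, is whether a minimal amount of randomness suffices to break the barrier of $3$. We consider two classes of rules.
\begin{enumerate}
\item[(a)] \emph{Two-candidate rules}: for every profile the output lottery is supported on at most two candidates, with arbitrary probabilities.
\item[(b)] \emph{Single-voter-sampling rules}: the rule draws one voter $v$ uniformly at random and outputs $f(\sigma_v,P)$, where $f$ is a deterministic function and $P$ is the anonymous profile, the multiset of reported rankings. The output depends on the sampled voter only through that voter's ranking, and no other randomness is used.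
\end{enumerate}
For each class we ask whether it contains a rule of distortion at most $3-\varepsilon$ for some constant $\varepsilon>0$. Deterministic rules, Random Dictatorship, RCB and RaDiUS all have distortion at least $3$, which suggests the answer no. The answer is yes for both classes.

\begin{theorem}\label{thm:upper}
\begin{enumerate}
\item[(a)] There are $\varepsilon_a>0$ and a two-candidate rule with distortion at most $3-\varepsilon_a$.
\item[(b)] There are $\varepsilon_b>0$ and a single-voter-sampling rule with distortion at most $3-\varepsilon_b$.
\end{enumerate}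
\end{theorem}

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(a)] Every two-candidate rule has distortion at least $23/9\approx2.556$.
\item[(b)] Every single-voter-sampling rule has distortion at least $\sqrt5\approx2.236$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:upper} is by compactness and does not compute $\varepsilon_a$ or $\varepsilon_b$. We do not claim that the constants in Theorem~\ref{thm:lower} are sharp, and Theorem~\ref{thm:lower} is not used in the proof of Theorem~\ref{thm:upper}.

\subsection{Organization}

Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} with a family of explicit metrics, which also serve as the model for everything that follows. Section~\ref{sec:defect} introduces the candidates whose ratio is at most $3$, and Section~\ref{sec:exact} shows the idea of the proof in the case of ratio exactly $3$. Section~\ref{sec:thirty} proves the finite lemma that is contradicted in the end. Sections~\ref{sec:limit}--\ref{sec:attack} pass to an ultraproduct and show that every suitable pair of candidates is attacked by a common cluster of candidates, a \emph{cell}. Sections~\ref{sec:closing}--\ref{sec:rest}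 derive the contradiction in three cases, according to the weights of the cells.

\section{Two-level metrics and the lower bounds}\label{sec:lower}

To make a candidate look bad, choose a set $A$ of rivals, collapse $A$ to a point together with all voters who allow this, and push every other candidate as far away as the rankings permit. Let $\emptyset\ne A\subsetneq C$. Let $T(A)$ be the set of voters who rank all of $A$ above all of $C\setminus A$, and for $x\notin A$ let $U(A,x)\supseteq T(A)$ be the set of voters who rank all of $A$ above $x$. Assume $\lambda(T(A))<1$. The \emph{two-level metric of $A$} is given on $V\times C$ by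
\[
\begin{array}{c|ccc}
d(v,x) & x\in A & x\notin A,\ v\in U(A,x) & x\notin A,\ v\notin U(A,x)\\ \hline
v\in T(A) & 0 & 2 & \text{(does not occur)}\\
v\notin T(A) & 1 & 3 & 1
\end{array}
\]

\begin{lemma}\label{lem:twolevel}
The function $d$ extends to a consistent metric on $V\cup C$. The minimum cost is $1-\lambda(T(A))>0$, and a lottery $(q_x)_{x\in C}$ has ratio
\[
1+\frac{2}{1-\lambda(T(A))}\sum_{x\notin A}q_x\,\lambda(U(A,x)).
\]
\end{lemma}

\begin{proof}
\emph{Consistency.} For $v\in T(A)$ the candidates at distance $0$ are ranked above those at distance $2$. Let $v\notin T(A)$, $d(v,x)=3$ and $d(v,x')=1$. Then $v$ ranks all of $A$ above $x$, and $x'$ either lies in $A$ or is ranked above some element of $A$. In both cases $x'>_vx$.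

\emph{Extension.} We check that $d(v,x)\le d(v,y)+d(v',y)+d(v',x)$ for all voters $v,v'$ and candidates $x,y$. If $d(v,x)=3$, then $v\notin T(A)$ and $x\notin A$; the right side is at least $1+0+2$ if $v'\in T(A)$ and at least $1+1+1$ otherwise. If $d(v,x)=2$, then $x\notin A$; the last term is $2$ if $v'\in T(A)$, and otherwise the last two terms are at least $1$ each. If $d(v,x)=1$, then $v\notin T(A)$ and the first term is at least $1$. Now take shortest-path distances in the complete bipartite graph on $V\cup C$ with edge lengths $d$. A path from $v$ to $x$ has an odd number of edges, and the inequality replaces its first three edges by one edge that is no longer. By induction the edge $vx$ is a shortest path, so the extension agrees with $d$.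

\emph{Costs.} An element of $A$ costs $1-\lambda(T(A))$. For $x\notin A$, each voter in $U(A,x)$ is farther from $x$ than from $A$ by exactly $2$, and each other voter is at distance $1$ from both. So $\operatorname{cost}(x)=1-\lambda(T(A))+2\lambda(U(A,x))$.
\end{proof}

\begin{example}[two candidates]\label{ex:two}
Let $C=\{a,b\}$, let a fraction $w\in(0,1)$ of the voters prefer $a$, and let a lottery output $b$ with probability $q$. The two-level metrics of $\{a\}$ and of $\{b\}$ give the ratios
\begin{equation}\label{eq:two}
1+\frac{2qw}{1-w}\qquad\text{and}\qquad 1+\frac{2(1-q)(1-w)}{w}.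
\end{equation}
For $w=\frac12$ and $q\in\{0,1\}$ one of them is $3$, so no deterministic rule is below $3$. Random Dictatorship has $q=1-w$, and the first ratio is $1+2w$, which tends to $3$ as $w\to1$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Take the profile of Example~\ref{ex:two} with $w$ rational and close to $w_0=\frac{\sqrt5-1}2$, which satisfies $w_0^2=1-w_0$ and $2/w_0=\sqrt5+1$. Two rankings occur, so a single-voter-sampling rule has four options.
\begin{itemize}
\item Always $a$ ($q=0$): the second ratio in \eqref{eq:two} is $\frac2w-1\to\sqrt5$.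
\item Always $b$ ($q=1$): the first ratio is $1+\frac{2w}{1-w}\to1+\frac2{w_0}=2+\sqrt5$.
\item The first choice of the sampled voter ($q=1-w$): the first ratio is $1+2w\to\sqrt5$.
\item The last choice of the sampled voter ($q=w$): the first ratio is $1+\frac{2w^2}{1-w}\to3$.
\end{itemize}
The smallest of the four bounds tends to $\sqrt5$ as $w\to w_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Let $L\ge2$. The \emph{cluster profile} has three clusters of candidates $C_0,C_1,C_2$, each a copy of $\mathbb Z_L$, and voters $(g,s)\in\mathbb Z_3\times\mathbb Z_L$. Voter $(g,s)$ ranks the clusters in the order $g,g+1,g+2$, and inside each cluster uses the order $s,s+1,\dots,s-1$. Consider a lottery supported on at most two candidates.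

Suppose the support lies in one cluster $C_i$, and take $A=C_{i-1}$. Then $T(A)$ consists of the voters with $g=i-1$, and for $x\in C_i$ the set $U(A,x)$ consists of the voters with $g\ne i$. The ratio is $1+2\cdot\frac{2/3}{2/3}=3$.

Otherwise the two clusters are consecutive in $\mathbb Z_3$, and by cyclic symmetry the output is $a\in C_0$ with probability $p$ and $b\in C_1$ with probability $1-p$. Let $a'\in C_0$ and $b'\in C_1$ be the cyclic predecessors of $a$ and $b$. A voter $(g,s)$ ranks $a'$ above $a$ unless $s=a$, and ranks $C_0$ above $C_1$ unless $g=1$. We use Lemma~\ref{lem:twolevel} with $1-\lambda(T(A))\le1$. The sets $A=\{a'\}$ and $A=\{b'\}$ give ratios at least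
\begin{align*}
1+2\bigl[p(1-\tfrac1L)+\tfrac23(1-p)\bigr]&\ge\tfrac73+\tfrac{2p}3-\tfrac2L,\\
1+2\bigl[(1-p)(1-\tfrac1L)+\tfrac13p\bigr]&\ge3-\tfrac{4p}3-\tfrac2L .
\end{align*}
The average of the right sides with weights $\frac23$ and $\frac13$ is $\frac{14}9+1-\frac2L=\frac{23}9-\frac2L$, so one of the two ratios is at least this large. Let $L\to\infty$.
\end{proof}

The last proof uses two kinds of attack. A heavy set such as $C_{i-1}$, for which $\lambda(T(A))=\frac13$, attacks a whole cluster at once. A light set such as $\{a'\}$ attacks $a$ because almost all voters prefer $a'$ to $a$. The proof of Theorem~\ref{thm:upper} must handle both.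

\section{Matchings and the defect of a candidate}\label{sec:defect}

The bound for Random Dictatorship charges the distance from $\operatorname{top}(u)$ to any voter $v$ to $r_v+2r_u$. A single candidate $a$ inherits this bound if the voters can be paired so that each $v$ likes $a$ at least as much as the first choice of its partner $u$. Put
\[
\Gamma(a)=\{(v,u)\in V\times V:\ a\succeq_v\operatorname{top}(u)\}.
\]
A \emph{coupling} of two probability measures is a measure on the product with these marginals. A \emph{partial coupling} is a nonnegative measure $\nu$ on $V\times V$ whose two marginals are at most $\lambda$. We write $G^c$ for the complement of a voter set $G$ and $\operatorname{unif}(G)$ for the uniform probability on $G$. Three simple facts are used often.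
\begin{enumerate}
\item[(P1)] If $\nu$ is a partial coupling of mass $1-\eta$, then $\nu(G\times V)$ and $\nu(V\times G)$ lie between $\lambda(G)-\eta$ and $\lambda(G)$, since each marginal falls short of $\lambda$ by a nonnegative measure of mass $\eta$.
\item[(P2)] A coupling of $\operatorname{unif}(G)$ with $\operatorname{unif}(H)$, multiplied by $\min(\lambda(G),\lambda(H))$, is a partial coupling supported on $G\times H$.
\item[(P3)] The sum of a partial coupling supported on $G\times H$ and one supported on $G^c\times H^c$ is a partial coupling.
\end{enumerate}

\begin{definition}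
The \emph{defect} $\eta(a)\in[0,1]$ of a candidate $a$ is defined by letting $1-\eta(a)$ be the maximal mass of a partial coupling supported on $\Gamma(a)$. We fix a maximizer $\mu_a$.
\end{definition}

\begin{lemma}[matching]\label{lem:matching}
Let $\omega$ be a probability on $V$ and $W\subseteq V$ a nonempty set. There are $a\in\{\operatorname{top}(u):u\in W\}$ and a coupling of $\omega$ with $\operatorname{unif}(W)$ supported on $\Gamma(a)$. In particular, some candidate has defect $0$.
\end{lemma}

\begin{proof}
Let $q$ be the law of $\operatorname{top}(u)$ for $u$ uniform in $W$, and give each candidate $x$ the initial weight $q_x$. Process the voters one after another. Voter $v$ is active for time $\omega_v$, and while active decreases at unit rate the weight of its least preferred candidate among those of positive remaining weight. The total weight at time $s$ is $1-s$. The set of candidates of positive weight is therefore nonempty at all times $s<1$; it only shrinks, so some $a$ belongs to it at all times $s<1$. Whenever $v$ consumes $x$, the candidate $a$ is still available, so $a\succeq_vx$. The amounts consumed form a coupling of $\omega$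 and $q$. Split the mass of each pair $(v,x)$ equally among the $u\in W$ with $\operatorname{top}(u)=x$. For the last claim take $\omega=\lambda$ and $W=V$.
\end{proof}

Whenever a consistent metric $d$ and a candidate $c$ are given, we write
\[
r_v=d(c,v),\qquad \rho=\operatorname{cost}(c)=\int r\,d\lambda .
\]
The candidate $c$ need not be optimal in what follows.

\begin{lemma}[cost inequalities]\label{lem:cost}
Let $d$ be consistent and $c\in C$.
\begin{enumerate}
\item[(a)] For $(v,u)\in\Gamma(a)$,
\begin{equation}\label{eq:chain}
d(a,v)\le d(\operatorname{top}(u),v)\le r_v+d(c,\operatorname{top}(u))\le r_v+2r_u .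
\end{equation}
\item[(b)] Let $e\in C$, $\iota\ge0$, and let $\nu$ be a partial coupling of mass $1-\eta'$ on whose support the \emph{slack} $s(v,u)=r_v+2r_u+\iota-d(e,v)$ is nonnegative. Then
\[
\operatorname{cost}(e)+\int s\,d\nu\le3\rho+\iota+\eta'\,d(e,c).
\]
\item[(c)] If $\eta=\eta(a)<1$, then $d(a,c)\le\dfrac{4\rho}{1-\eta}$ and $\operatorname{cost}(a)\le\Bigl(3+\dfrac{4\eta}{1-\eta}\Bigr)\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first inequality is consistency, the second is the triangle inequality, and the third is $d(c,\operatorname{top}(u))\le r_u+d(u,\operatorname{top}(u))\le2r_u$.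

(b) Let $\nu^1$ be the first marginal of $\nu$, so that $\lambda-\nu^1$ is a nonnegative measure of mass $\eta'$. On this unmatched mass use $d(e,v)\le r_v+d(e,c)$:
\[
\operatorname{cost}(e)\le\int(r_v+2r_u+\iota-s)\,d\nu+\int\bigl(r_v+d(e,c)\bigr)\,d(\lambda-\nu^1).
\]
The two terms $r_v$ add up to $\rho$, and $\int2r_u\,d\nu\le2\rho$ because the second marginal is at most $\lambda$.

(c) By (a), $d(a,c)\le d(a,v)+r_v\le2r_v+2r_u$ on $\Gamma(a)$. Integrating over $\mu_a$ gives $(1-\eta)d(a,c)\le4\rho$. Part (b) with $e=a$, $\nu=\mu_a$, $\iota=0$ gives $\operatorname{cost}(a)\le3\rho+\eta\,d(a,c)$.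
\end{proof}

So a candidate of defect $0$ has ratio at most $3$ for every consistent metric. To go below $3$ we must understand the metrics for which this bound is nearly attained.

\section{The idea: metrics of ratio exactly $3$}\label{sec:exact}

When the bound is attained, the metric determines a set $A$ of the kind used in Section~\ref{sec:lower}.

\begin{proposition}\label{prop:exact}
Let $\eta(a)=0$, and let $d$ be consistent with $\operatorname{cost}(a)=3\rho>0$ for some candidate $c$. Put $A=\{x:d(x,c)=0\}$ and $W=\{v:r_v=0\}$. Then
\begin{enumerate}
\item[(i)] every $v\in W$ ranks all of $A$ above all of $C\setminus A$;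
\item[(ii)] $\operatorname{top}(u)\in A$ if and only if $u\in W$;
\item[(iii)] $a\notin A$, and a fraction at least $1-\lambda(W)$ of the voters rank all of $A$ above $a$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $v\in W$ we have $d(x,v)=d(x,c)$, which is $0$ on $A$ and positive outside; this is (i). By Lemma~\ref{lem:cost}(b) the slack vanishes on the support of $\mu_a$, so \eqref{eq:chain} holds there with equality throughout. Every $u$ has a partner, so $d(c,\operatorname{top}(u))=2r_u$ for all $u$, which is (ii). Elements of $A$ cost $\rho$, so $a\notin A$. If $v$ has a partner $u\notin W$, then $d(a,v)=r_v+2r_u>r_v=d(x,v)$ for $x\in A$, so $v$ ranks $A$ above $a$. Such $v$ have measure at least $\mu_a(V\times W^c)=1-\lambda(W)$.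
\end{proof}

Conditions (i)--(iii) mention only rankings. Conversely, if $(A,W)$ satisfies them with $A\neq\emptyset$ and $\lambda(W)<1$, then $T(A)=W$ by (i) and (ii), and the two-level metric of $A$ gives $a$ the ratio $3$. Call such an $A$ an attacker of $a$ with weight $\lambda(W)$. Now let $a$ and $b$ both have defect $0$, and suppose that a lottery giving both positive probability has ratio $3$. Neither candidate has ratio above $3$, so both have ratio $3$ for the \emph{same} metric, and the same $A$ attacks both. A lottery on $\{a,b\}$ thus profits when $a$ and $b$ have no common attacker.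

\begin{example}[cyclic profile]\label{ex:cyclic}
Let $V=C=\mathbb Z_L$ with $L\ge3$, and let voter $s$ rank $s,s+1,\dots,s-1$. Pairing $v=s$ with $u=s-1$, whose first choice is the last choice of $s$, shows that every candidate has defect $0$. Let $(A,W)$ attack $a$. By (ii), $W=A$. By (i), $A=\{s,\dots,s+|A|-1\}$ for every $s\in W$, and since $A\ne C$ this determines $s$. So $A=\{x\}$, with weight $1/L$. The number of voters who rank $x$ above $a$ is the residue of $x-a$ in $\{1,\dots,L-1\}$, so (iii) forces $x=a-1$. Distinct candidates have distinct attackers.

For $L=3$ the gain can be computed. Output $0$ with probability $1-\pi$ and $1$ with probability $\pi$, and let $c$ be optimal. If $c=0$ the ratio is at most $(1-\pi)+3\pi$, and if $c=1$ it is at most $3(1-\pi)+\pi$. Let $c=2$. Voters $0$ and $1$ prefer candidate $1$ to $c$, so they are within $r_0$ and $r_1$ of it, and $d(1,c)\le2\min(r_0,r_1)\le r_0+r_1$. Voter $2$ is then within $r_2+r_0+r_1$ of candidate $1$. Hence $\operatorname{cost}(1)\le2\rho$ and the ratio is at most $3(1-\pi)+2\pi$. With $\pi=\frac23$ all three bounds are at most $\frac73$.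

For large $L$ the pair must be chosen with care. The two-level metric of $\{a-2\}$ gives $a-1$ the ratio $3$ and $a$ the ratio $1+2\frac{L-2}{L-1}$, so neighbors have an approximate common attacker. For even $L$ the pair $\{0,L/2\}$ is different: every candidate $x$ is ranked above both $0$ and $L/2$ by fewer than half of the voters.
\end{example}

The example suggests how to exclude light attackers in general. Suppose every pair of candidates of defect about $0$ had a common attacker of negligible weight, containing again a candidate of defect about $0$. Given such candidates $s_1,\dots,s_k$ and $y_0$, pick $y_1$ in an attacker of $s_1$ and $y_0$, then $y_2$ in an attacker of $s_2$ and $y_1$, and so on. Almost all voters prefer $y_k$ to every $s_i$. Lemma~\ref{lem:thirty} below says that this is impossible for a suitable choice of $30$ candidates, which play the role of $\{0,L/2\}$.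

Three difficulties remain. First, the ratio is only close to $3$, and the argument compares many small quantities with one another. An ultraproduct turns them into infinitesimals and organizes the comparisons. Second, the set of candidates at infinitesimal distance from $c$ is not a set to which finite lemmas apply, and we must trap the relevant candidates in sets to which they do. Third, attackers may be heavy, as in the cluster profile. Heavy attackers are constrained because their voter sets $W$ compete for room, and the last two sections exploit this.

\section{Thirty candidates that no candidate beats}\label{sec:thirty}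

For a tuple $S$ of candidates, $x>_vS$ means that $v$ ranks $x$ above every entry of $S$, and $\max_vS$ is the entry of $S$ that $v$ ranks highest.

\begin{lemma}\label{lem:thirty}
For every nonempty $Q\subseteq C$ there are $s_1,\dots,s_{30}\in Q$, not necessarily distinct, such that $\lambda\{v:x>_v(s_1,\dots,s_{30})\}\le\frac12$ for all $x\in Q$.
\end{lemma}

The proof follows the method of Jiang, Munagala and Wang. It first finds a random tuple that is hard to beat on average, and then a fixed tuple that is better than the median random tuple for half of the voters. We use the minimax theorem in this form: in a finite zero-sum game, if the minimizer can hold the expected payoff to at most $\gamma$ against each mixed strategy of the maximizer, then one mixed strategy of the minimizer holds it to at most $\gamma$ against every pure strategy.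

\begin{proof}
\emph{Claim: for every voter set $W$ of measure $w>0$ there are a $15$-tuple $S$ from $Q$ and $W'\subseteq W$ with $\lambda(W')\le w/2$ and $\lambda\{v\in W\setminus W':x>_vS\}\le w/8$ for all $x\in Q$.}

Consider the game in which the minimizer picks a $15$-tuple $S'$ from $Q$, the maximizer picks $x\in Q$, and the payoff is the fraction of $v\in W$ with $x>_vS'$. Against a mixed strategy $\tau$, draw the $15$ entries independently from $\tau$. For fixed $v$, the events that the $i$-th of $16$ independent samples is strictly best are disjoint and equally likely, so the expected payoff is at most $\frac1{16}$. Hence there is a distribution $\Delta$ on $15$-tuples with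
\begin{equation}\label{eq:minimax}
\int_W\Pr_{S'\sim\Delta}[x>_vS']\,d\lambda(v)\le\frac w{16}\qquad\text{for all }x\in Q.
\end{equation}
For $v\in W$ and $y\in Q$ let $F_v(y)=\Pr_{S'\sim\Delta}[y\succeq_v\max_vS']$, which is monotone in the order of $v$. Call $S$ \emph{bad for $v$} if $F_v(\max_vS)\le\frac12$. If $y^*$ is the element of $Q$ ranked highest by $v$ among those with $F_v(y^*)\le\frac12$, then $S$ is bad exactly when $y^*\succeq_v\max_vS$, which for $S\sim\Delta$ has probability $F_v(y^*)\le\frac12$; if no such $y^*$ exists, no $S$ is bad. By averaging, some $S$ is bad only for a set $W'\subseteq W$ of measure at most $w/2$. If $v\in W\setminus W'$ and $x>_vS$, then $\Pr_{S'}[x>_vS']\ge F_v(\max_vS)>\frac12$. By \eqref{eq:minimax} such $v$ have measure at most $w/8$. This proves the claim.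

Apply the claim to $W=V$, and then to the leftover $V'$, of measure at most $\frac12$ (if $V'$ is empty, repeat the first tuple). The second leftover has measure at most $\frac14$. For the concatenated tuple and any $x\in Q$, the voters who rank $x$ above all entries have measure at most $\frac18+\frac1{16}+\frac14<\frac12$.
\end{proof}

\section{The limit profile}\label{sec:limit}

\subsection{A sequence of bad profiles}

Fix one of the two classes and suppose that Theorem~\ref{thm:upper} fails for it. Call a lottery \emph{admissible} for a profile if, in class (a), it is supported on at most two candidates, and if, in class (b), it is the law of $g(\sigma_v)$ for uniform $v$, for some map $g$ from the rankings that occur in the profile to $C$. For every $k\ge1$ there is a profile $P_k$ such that every admissible lottery has ratio greater than $3-\frac1k$ for some consistent metric with positive minimum cost. Otherwise we could choose for each profile an admissible lottery whose ratio is always at most $3-\frac1k$; in class (b) we make one choice for each anonymous profile, which is possible because renaming the voters does not affect the property.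 These choices would form a rule of the class with distortion at most $3-\frac1k$.

\subsection{Ultraproducts}

Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N=\{1,2,\dots\}$: a family of subsets that is closed under supersets and finite intersections, contains exactly one of $K$ and $\mathbb N\setminus K$ for every $K$, and contains no finite set. \emph{Almost all $k$} means all $k$ in some member of $\mathcal U$. For a sequence $(x_k)$ let $[x_k]$ be its class under equality for almost all $k$. The classes of real sequences form an ordered field ${}^*\mathbb R\supseteq\mathbb R$, whose elements given by constant sequences are called \emph{real} or \emph{standard}; ${}^*\mathbb N$ is defined in the same way. An element $\alpha$ is \emph{finite} if $|\alpha|$ is at most some real number, and \emph{infinitesimal} if $|\alpha|$ is below every positive real. A finite $\alpha$ differs by an infinitesimal from a unique real $\operatorname{st}\alpha$, its \emph{standard part}, which is the limit of $\alpha_k$ along $\mathcal U$. The standard part respects sums, products and weak inequalities. We write $\alpha\approx\alpha'$ if $\alpha-\alpha'$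 is infinitesimal, and $\alpha\gtrsim\alpha'$ if $\alpha\ge\alpha'$ or $\alpha\approx\alpha'$.

Let $\mathbf V$ and $\mathbf C$ be the sets of classes of sequences of voters and of candidates of the $P_k$. An \emph{internal} object (voter set, candidate set, function, measure, metric, lottery) is one given by a sequence of objects of the same kind for the $P_k$, and it is evaluated coordinatewise: $[v_k]\in[G_k]$ if $v_k\in G_k$ for almost all $k$, $\lambda([G_k])=[\lambda(G_k)]$, $[x_k]>_{[v_k]}[y_k]$ if $x_k>_{v_k}y_k$ for almost all $k$, and so on. We use two principles.

\emph{Transfer} (\L o\'s's theorem). Consider a statement about finitely many objects attached to an election, with quantifiers over voters, candidates, numbers, sets, measures and metrics. It holds for internal objects, with the quantifiers ranging over internal objects, if and only if it holds for their coordinates for almost all $k$. Hence a set defined by such a statement is internal, and the lemmas of Sections~\ref{sec:defect} and~\ref{sec:thirty} hold for internal data. In Lemma~\ref{lem:thirty} the number $30$ stays standard. The words \emph{standard}, \emph{finite} and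 \emph{infinitesimal} may not occur in such statements; a set defined with their help can fail to be internal and is then called \emph{external}.

\emph{Overspill.} An internal set $T=[T_k]\subseteq{}^*\mathbb N$ that contains every standard $m$ contains an infinite element. Indeed, let $m_k$ be the largest $m\le k$ with $\{1,\dots,m\}\subseteq T_k$, if there is one; then $[m_k]\in T$, and $m_k\ge m$ for almost all $k$, for each standard $m$. Applying this to $\{m:1/m\in T\}$ gives \emph{underspill}: an internal $T\subseteq{}^*\mathbb R$ that contains every positive real contains a positive infinitesimal.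

From now on metrics, measures, lotteries and voter sets are internal, while sets of candidates may be external. A voter set $N$ is \emph{null} if $\lambda(N)\approx0$. Markov's inequality takes the form: if $f\ge0$, $\gamma>0$ and $\gamma^{-1}\int f\,d\nu\approx0$, then $\nu\{f>\gamma\}\approx0$.

\begin{remark}\label{rem:external}
Lemma~\ref{lem:thirty} fails for external $Q$. In the ultraproduct of the cyclic profiles with $L\to\infty$, let $Q=\{0,-1,-2,\dots\}$ with standard indices. If $s_1,\dots,s_{30}\in\{0,\dots,-j\}$, then $-j-1$ is ranked above all of them by all voters except at most $j+1$, and these form a null set.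
\end{remark}

\subsection{Three properties of the limit}

Let $\varepsilon=[1/k]$, a positive infinitesimal. We write $(d,c)$ for a consistent metric together with a candidate $c$ of positive cost.

\begin{lemma}\label{lem:H}
The limit profile has the following properties.
\begin{enumerate}
\item[(H1)] For every infinitesimal $\eta\ge0$ there is an infinitesimal $\pi>0$ with $\eta/\pi\approx0$ such that for all $a,b\in\mathbf C$ the lottery ``$a$ with probability $1-\pi$, $b$ with probability $\pi$'' is admissible.
\item[(H2)] For every internal $B\subseteq\mathbf C$ and $x,y\in\mathbf C$, with $p=\lambda\{v:\operatorname{top}(v)\in B\}$, the lottery ``$x$ with probability $p$, $y$ with probability $1-p$'' is admissible.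
\item[(H3)] For every admissible lottery there is $(d,c)$ such that the expected cost exceeds $(3-\varepsilon)\operatorname{cost}(c)$.
\end{enumerate}
\end{lemma}

Only (H1) in class (b) needs an argument, since there the available probabilities are dictated by the profile. Small probabilities are available if enough voters have rare rankings. If almost all voters have common rankings, a variant of Random Dictatorship already beats $3$: the voters who share the ranking of the sampled voter are not charged the term $2r_u$.

\begin{proof}
(H3) follows by transfer from the choice of $P_k$, with $c$ an optimal candidate in each coordinate. (H2) holds in class (a) by definition; in class (b), output $x$ if $\operatorname{top}(v)\in B$ and $y$ otherwise. (H1) holds in class (a) with $\pi=\sqrt{\eta+\varepsilon}$, since $\eta/\pi\le\pi$.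

Consider (H1) in class (b). A \emph{type} is a ranking that occurs in the profile, and its weight is the measure of its voters. For real $\zeta\in(0,1)$ let $L_\zeta$ be the set of voters whose type has weight at most $\zeta$.

\emph{Step 1: $L_\zeta$ is not null.} Suppose it is. Call the types of weight greater than $\zeta$ heavy, and fix a heavy type $\sigma^0$, which exists since $\lambda(L_\zeta)<1$. Output $\operatorname{top}(v)$ if $v$ has heavy type, and the top of $\sigma^0$ otherwise. Let $(d,c)$ be given by (H3). Let $\sigma$ be a heavy type with weight $w_\sigma$ and top $x_\sigma$, and let $\bar r_\sigma$ be the average of $r$ over its voters. For $v$ of type $\sigma$ we have $d(x_\sigma,v)\le r_v$. For any other $v$ we have $d(x_\sigma,v)\le r_v+d(c,x_\sigma)\le r_v+2\bar r_\sigma$, because $d(c,x_\sigma)\le2r_u$ for each $u$ of type $\sigma$. So $\operatorname{cost}(x_\sigma)\le\rho+2(1-\zeta)\bar r_\sigma$. Type $\sigma$ is used with probability at most $w_\sigma+\lambda(L_\zeta)\le w_\sigma(1+\lambda(L_\zeta)/\zeta)$, and $\sum_\sigma w_\sigma\bar r_\sigma\le\rho$. The expected cost divided by $\rho$ is at most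
\[
1+2(1-\zeta)\bigl(1+\lambda(L_\zeta)/\zeta\bigr)\approx3-2\zeta ,
\]
which is less than $3-\varepsilon$. This contradicts (H3).

\emph{Step 2.} Let $T$ be the internal set of $m\in{}^*\mathbb N$ for which there is a voter set $R$, a union of types, with $0<\lambda(R)\le\frac1m$ and $\lambda(R)\ge m\eta$. Let $m$ be standard and $\zeta=\frac1{2m}$. If $\lambda(L_\zeta)\le\frac1m$, take $R=L_\zeta$. Otherwise add types from $L_\zeta$ one at a time until the measure first exceeds $\frac1{2m}$; it is then at most $\frac1m$. In both cases $R$ is not null, so $\lambda(R)>m\eta$ and $m\in T$. By overspill $T$ contains an infinite $m$. Put $\pi=\lambda(R)$ for the corresponding $R$; then $0<\pi\le\frac1m\approx0$ and $\eta/\pi\le\frac1m\approx0$. Output $b$ if $v\in R$ and $a$ otherwise.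
\end{proof}

From here on we use only (H1)--(H3), and we derive a contradiction. This proves both parts of Theorem~\ref{thm:upper} at once.

\subsection{One metric that is bad for two candidates}

The defect $\eta$ is an internal function on $\mathbf C$. A candidate $a$ is \emph{well matched} if $\eta(a)\approx0$, and $\mathcal M$ denotes the set of well-matched candidates; it is nonempty by Lemma~\ref{lem:matching}. A candidate $b$ is \emph{tame} if $\operatorname{st}\eta(b)<1$. By Lemma~\ref{lem:cost}(c), the cost of a well-matched candidate is at most about $3\rho$, and the cost of a tame candidate is at most a finite multiple of $\rho$.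

In Section~\ref{sec:exact} both candidates had ratio at most $3$. Now only $a$ does, and we give $b$ an infinitesimal probability $\pi$. Since $b$ is tame, this hardly affects the expected cost, so $a$ must be bad. Since $\pi$ is much larger than the errors $\varepsilon$ and $\eta(a)$, any real saving on $b$ would be noticed, so $b$ must be bad as well. This is the only use of (H1).

\begin{lemma}\label{lem:pair}
Let $a\in\mathcal M$. There is an infinitesimal $\theta_a>0$, depending only on $a$, such that for every tame $b$ there are $(d,c)$ and an infinitesimal $\theta>0$ with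
\[
\operatorname{cost}(a)\ge(3-\theta)\operatorname{cost}(c),\qquad\operatorname{cost}(b)\ge(3-\theta)\operatorname{cost}(c),
\]
and $\theta=\theta_a$ if $b\in\mathcal M$.
\end{lemma}

\begin{proof}
Fix $\pi$ as in (H1) for the infinitesimal $\varepsilon+5\eta(a)$, and put $\theta'=(\varepsilon+5\eta(a))/\pi\approx0$. Given $b$, take $(d,c)$ from (H3) for the lottery of (H1), and let $\alpha,\alpha'$ be the costs of $a,b$ divided by $\rho$, so that $(1-\pi)\alpha+\pi\alpha'>3-\varepsilon$. By Lemma~\ref{lem:cost}(c), $\alpha\le3+5\eta(a)$, as $\eta(a)\le\frac15$. Hence
\[
\pi\alpha'>3-\varepsilon-(1-\pi)(3+5\eta(a))\ge3\pi-\varepsilon-5\eta(a),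
\]
that is, $\alpha'>3-\theta'$. Also $\alpha'\le B$ with $B=3+\frac{4\eta(b)}{1-\eta(b)}$ finite, so $\alpha\ge(1-\pi)\alpha>3-\varepsilon-\pi B$. Take $\theta=\max(\theta',\varepsilon+\pi B)$. If $b\in\mathcal M$ then $B\le4$, and we may take instead $\theta_a=\max(\theta',\varepsilon+4\pi)$.
\end{proof}

\section{Cells}\label{sec:cells}

A cell is the limit form of the pair $(A,W)$ in Proposition~\ref{prop:exact}. The set $A$ will consist of candidates at infinitesimal distance from $c$. It is external, so we exhaust it by internal levels.

\begin{definition}\label{def:cell}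
A \emph{cell} is a nonempty set $A=\bigcup_{j\in\mathbb N}A_j\subseteq\mathbf C$ with internal \emph{levels} $A_1\subseteq A_2\subseteq\cdots$, together with a voter set $W_A$, the \emph{base}, and a null set $N_A$, such that
\begin{enumerate}
\item[(c1)] every $v\in W_A$ has $\operatorname{top}(v)\in A_1$ and ranks each element of $A_j$ above each element of $\mathbf C\setminus A_{j+1}$, for all $j\in\mathbb N$;
\item[(c2)] $\operatorname{top}(u)\notin A$ for all $u\notin W_A\cup N_A$.
\end{enumerate}
The \emph{weight} of $A$ is $t(A)=\operatorname{st}\lambda(W_A)$.
\end{definition}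

Condition (c1) has two consequences for $v\in W_A$. First, $A$ is an \emph{initial segment} for $v$: if $x\in A$ and $y\notin A$ then $x>_vy$. Second, there is a trapping property, which is the purpose of the levels:
\begin{equation}\label{eq:trap}
v\in W_A,\quad a\in A_j,\quad x>_va\qquad\text{imply}\qquad x\in A_{j+1}.
\end{equation}

For nonempty $A\subseteq\mathbf C$, $b\in\mathbf C$ and real $\tau$, write $A\succ_\tau b$ if there is a voter set $G$, a \emph{witness}, with $\operatorname{st}\lambda(G)\ge1-\tau$ such that every $v\in G$ ranks all of $A$ above $b$. Write $x\succ_\tau b$ for $\{x\}\succ_\tau b$, and put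
\[
\beta(x,y)=\operatorname{st}\lambda\{v:x>_vy\}.
\]
Then $\beta(x,y)+\beta(y,x)\le1$, and $A\succ_\tau b$ implies $\beta(x,b)\ge1-\tau$ and $x\succ_\tau b$ for all $x\in A$. Intersecting witnesses shows that $A\succ_\tau x$ and $x\succ_{\tau'}y$ imply $A\succ_{\tau+\tau'}y$, and that $x'\succ_0x$ implies $\beta(x',y)\ge\beta(x,y)$.

\begin{definition}
A cell $A$ \emph{defeats} $b$, written $A\Rightarrow b$, if $b\notin A$ and $A\succ_{t(A)}b$. A cell is \emph{active} if it defeats some well-matched candidate.
\end{definition}

If $G$ witnesses $A\Rightarrow b$, so does $G\cup W_A$, since $A$ is an initial segment for the voters of $W_A$. We always take witnesses that contain the base.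

\begin{example}\label{ex:cells}
These definitions make sense in any ultraproduct of profiles. Take the cluster profiles of Section~\ref{sec:lower} with $L\to\infty$. Every $a\in C_0$ has defect $0$: pair $(0,s)$ with $(2,s)$, pair $(2,s)$ with $(1,s)$, and pair $(1,s)$ with $(0,s-1)$, whose first choice is the last choice of $(1,s)$. By symmetry all candidates have defect $0$. Each $C_i$ is a cell with constant levels, base $\{g=i\}$ and weight $\frac13$, and $C_{i-1}$ defeats every element of $C_i$. Each singleton is a cell of weight $0$, whose base is the one voter who ranks it first, and it defeats its cyclic successor.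
\end{example}

The first lemma describes how cells sit relative to one another. Part (b) says that a cell which defeats an element of $A$ from outside must do so without the base of $A$, and must therefore be at least as heavy as $A$. Part (c) provides a test point that lies in every subcell of more than half the weight.

\begin{lemma}\label{lem:nest}
Let $A,B,X$ be cells.
\begin{enumerate}
\item[(a)] If $A\subseteq B$, then $W_A\setminus W_B$ is null and $t(A)\le t(B)$. If $W_A\cap W_B\ne\emptyset$, then $A\subseteq B$ or $B\subseteq A$.
\item[(b)] If $B\Rightarrow b$ with witness $G\supseteq W_B$, $b\in A$ and $B\not\subseteq A$, then $G\cap W_A=\emptyset$. Hence $W_A\cap W_B=\emptyset$ and $t(B)\ge t(A)$.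
\item[(c)] If $t(X)>0$, there is a tame $b_X\in X$, the \emph{anchor} of $X$, that lies in every cell $B\subseteq X$ with $t(B)>t(X)/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u\in W_A$ then $\operatorname{top}(u)\in A\subseteq B$, so $u\in W_B\cup N_B$ by (c2). For the second claim let $v\in W_A\cap W_B$. If $x\in A\setminus B$ and $y\in B\setminus A$, then $x>_vy$ and $y>_vx$, which is absurd.

(b) Let $z\in B\setminus A$. A voter in $W_A$ ranks $b$ above $z$, and a voter in $G$ ranks $z$ above $b$. So $W_A\subseteq G^c$, and $\lambda(W_A)\le\lambda(G^c)\lesssim t(B)$.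

(c) Lemma~\ref{lem:matching} with $\omega=\operatorname{unif}(W_X)$ and $W=W_X$ gives $b_X\in X_1$ and a coupling of $\operatorname{unif}(W_X)$ with itself supported on $\Gamma(b_X)$. By (P2), $\eta(b_X)\le1-\lambda(W_X)$, so $b_X$ is tame. Let $B\subseteq X$ be a cell with $b_X\notin B$, and let $(v,u)$ be in the support with $v\in W_B$. Then $\operatorname{top}(u)\notin B$, since otherwise $\operatorname{top}(u)>_vb_X$; so $u\notin W_B$. Thus $W_X\cap W_B$ is coupled into $W_X\setminus W_B$, and $\lambda(W_X\cap W_B)\le\lambda(W_X\setminus W_B)$. By (a) the left side is $\approx t(B)$ and the right side is $\approx t(X)-t(B)$. Hence $t(B)\le t(X)/2$.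
\end{proof}

The second lemma uses the matching of the defeated candidate $a$. The voters in the witness cannot be paired with the base, so the base is paired with the complement of the witness, which is only just large enough.

\begin{lemma}\label{lem:active}
Let $a\in\mathcal M$ and let $B\Rightarrow a$ with witness $G\supseteq W_B$.
\begin{enumerate}
\item[(a)] The restriction $\mu^\circ$ of $\mu_a$ to $G\times\mathbf V$ is supported on $G\times W_B^c$, and on $\Gamma(x)$ for every $x\in B$.
\item[(b)] $\lambda(G^c)\approx t(B)\le\frac12$, the mass of $\mu^\circ$ is $\approx1-t(B)$, and $\mu_a(G^c\times W_B^c)\approx0$.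
\item[(c)] $B\cap\mathcal M\ne\emptyset$.
\item[(d)] Let $X$ be a cell with $t(X)>0$ and $a\in X$, and let $B'$ be another cell with $B'\Rightarrow a$. If $B\not\subseteq X$ and $B'\not\subseteq X$, then $B\subseteq B'$ or $B'\subseteq B$.
\end{enumerate}
In particular, every active cell has weight at most $\frac12$ and meets $\mathcal M$.
\end{lemma}

\begin{proof}
(a) Let $(v,u)\in\Gamma(a)$ with $v\in G$. For $x\in B$ we have $x>_va\succeq_v\operatorname{top}(u)$. So $(v,u)\in\Gamma(x)$, and $\operatorname{top}(u)\notin B$, which gives $u\notin W_B$.

(b) By (P1) and (a), $\lambda(W_B)-\eta(a)\le\mu_a(\mathbf V\times W_B)=\mu_a(G^c\times W_B)\le\lambda(G^c)\lesssim t(B)$. All terms are therefore $\approx t(B)$. From $W_B\subseteq G$ we get $t(B)\le1-t(B)$. By (P1) the mass of $\mu^\circ$ is $\approx\lambda(G)$. Finally $\mu_a(G^c\times W_B^c)\le\lambda(G^c)-\mu_a(G^c\times W_B)\approx0$.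

(c) If $t(B)=0$, then $\mu^\circ$ shows that every $x\in B$ is well matched. If $t(B)>0$, Lemma~\ref{lem:matching} with $\omega=\operatorname{unif}(G^c)$ and $W=W_B$ gives $e\in B_1$ and, by (P2), a partial coupling on $(G^c\times W_B)\cap\Gamma(e)$ of mass $\approx t(B)$. By (P3) its sum with $\mu^\circ$ is a partial coupling on $\Gamma(e)$ of mass $\approx1$.

(d) Let $G'\supseteq W_{B'}$ witness $B'\Rightarrow a$. By Lemma~\ref{lem:nest}(b), $W_X\subseteq G^c\cap G'^c$. A pair $(v,u)$ with $v\in W_X$ has $u\notin W_B$, or $u\notin W_{B'}$, or $u\in W_B\cap W_{B'}$. So by (P1) and (b),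
\begin{align*}
\lambda(W_X)-\eta(a)&\le\mu_a(G^c\times W_B^c)+\mu_a(G'^c\times W_{B'}^c)+\lambda(W_B\cap W_{B'})\\
&\approx\lambda(W_B\cap W_{B'}).
\end{align*}
As $t(X)>0$, the bases of $B$ and $B'$ meet. Apply Lemma~\ref{lem:nest}(a).
\end{proof}

\section{Attackers}\label{sec:attack}

\subsection{The cell of a bad metric}

We now prove the approximate form of Proposition~\ref{prop:exact}. The conditions $r_v=0$, $d(x,c)=0$ and $r_u>0$ are replaced by conditions at three infinitesimal scales $\gamma^3\ll\gamma^2\ll\gamma$ (Figure~\ref{fig:scales}). We choose $\gamma$ so large that the error terms are negligible against it, and so that almost no voter has $r$ between $\gamma^3$ and $\gamma$.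

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05]
\draw[->] (0,0) -- (10.5,0);
\draw (0,0.08)--(0,-0.08) node[below] {$0$};
\draw (1.2,0.08)--(1.2,-0.08) node[below] {$\gamma^3$};
\draw (2.4,0.08)--(2.4,-0.08) node[below] {$\gamma^2$};
\draw (3.2,0.08)--(3.2,-0.08) node[below] {$2\gamma^2$};
\draw (4.0,0.08)--(4.0,-0.08) node[below] {$3\gamma^2$};
\node[below] at (4.8,-0.14) {$\cdots$};
\draw (6.4,0.08)--(6.4,-0.08) node[below] {$\gamma$};
\draw (9.6,0.08)--(9.6,-0.08) node[below] {$2$};
\draw[very thick] (0,0.45)--(5.1,0.45) node[midway,above] {candidates of the cell $A$};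
\fill (9.6,0.45) circle (0.06) node[above] {$a$};
\draw[very thick] (0,-0.9)--(1.2,-0.9) node[midway,below] {$W_A$: $\approx t$};
\draw[dashed] (1.3,-0.9)--(6.3,-0.9) node[midway,below] {$N_0$: null};
\draw[very thick] (6.4,-0.9)--(10.3,-0.9) node[midway,below] {other voters: $\approx1-t$};
\end{tikzpicture}
\caption{Distances from $c$, not to scale, in a metric that is bad for $a$; $\gamma$ is infinitesimal. Above the axis: the cell $A$ consists of the candidates within a standard multiple of $\gamma^2$ of $c$. Below the axis: the voters within $\gamma^3$ form the base, of measure about $t$, and the voters at distance between $\gamma^3$ and $\gamma$ form a null set.}\label{fig:scales}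
\end{figure}

\begin{lemma}\label{lem:construct}
Let $a\in\mathcal M$, and let $(d,c)$ satisfy $\operatorname{cost}(a)\ge(3-\theta)\rho$ with $\theta\ge0$ infinitesimal. Then $d(a,c)>0$. Scale $d$ so that $d(a,c)=2$; then $\frac12\lesssim\rho\lesssim1$. Put
\[
t=\inf\{\operatorname{st}\lambda\{r\le s\}:\ s>0\text{ real}\}.
\]
For every infinitesimal $\omega\ge2\theta+2\eta(a)$ there is an infinitesimal $\gamma>0$ with $\gamma^3\ge\omega$ such that, with
\[
A_j=\{x:d(x,c)\le j\gamma^2\},\qquad A=\bigcup_{j\in\mathbb N}A_j,\qquad G_e=\{v:d(e,v)\ge r_v+\gamma\},
\]
the following hold.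
\begin{enumerate}
\item[(a)] For every $e\in\mathbf C$, every $v\in G_e$ ranks all of $A$ above $e$.
\item[(b)] Let $e\in\mathbf C$ satisfy $\operatorname{cost}(e)\ge(3-\theta)\rho$. Let $\nu$ be a partial coupling of mass $1-\eta'\approx1$ and let $\iota\ge0$ be such that $d(e,v)\le r_v+2r_u+\iota$ on the support of $\nu$. If $(\iota+\eta'd(e,c))/\gamma\approx0$, then the slack $s=r_v+2r_u+\iota-d(e,v)$ satisfies $\nu\{s>\gamma\}\approx0$, and $\lambda(G_e)\gtrsim1-t$.
\item[(c)] $A$ is an active cell with base $W_A=\{r\le\gamma^3\}$ and weight $t$, and $A\Rightarrow a$.
\end{enumerate}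
\end{lemma}

\begin{proof}
From $\operatorname{cost}(a)\le\rho+d(a,c)$ we get $d(a,c)\ge(2-\theta)\rho>0$. After scaling this reads $\rho\lesssim1$, and Lemma~\ref{lem:cost}(c) gives $2\le4\rho/(1-\eta(a))$, so $\rho\gtrsim\frac12$.

\emph{Choice of $\gamma$.} Every standard $m$ satisfies $\lambda\{r\le\frac1m\}\ge t-\frac1m$ and $\frac1m\ge\omega$. By overspill some infinite $m_0$ does; put $\gamma=m_0^{-1/3}$. Then $\lambda\{r\le\gamma^3\}\gtrsim t$, while $\lambda\{r\le\gamma\}\le\lambda\{r\le s\}$ for all real $s>0$ gives $\lambda\{r\le\gamma\}\lesssim t$. So $\lambda(W_A)\approx t$, and $N_0=\{\gamma^3<r<\gamma\}$ is null.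

(a) For $v\in G_e$ and $x\in A_j$ we have $d(x,v)\le r_v+j\gamma^2<r_v+\gamma\le d(e,v)$.

(b) By Lemma~\ref{lem:cost}(b), $\int s\,d\nu\le\theta\rho+\iota+\eta'd(e,c)$. Here $\theta\rho\le2\theta\le\gamma^3$, so the integral divided by $\gamma$ is infinitesimal, and Markov's inequality gives $\nu\{s>\gamma\}\approx0$. If $s(v,u)\le\gamma$ and $u\notin W_A\cup N_0$, then $r_u\ge\gamma$ and $d(e,v)=r_v+2r_u+\iota-s\ge r_v+\gamma$, so $v\in G_e$. Therefore
\[
\lambda(G_e)\ge\nu(G_e\times\mathbf V)\ge1-\eta'-\lambda(W_A)-\lambda(N_0)-\nu\{s>\gamma\}\approx1-t .
\]

(c) Apply (b) to $e=a$, $\nu=\mu_a$, $\iota=0$; this is allowed by \eqref{eq:chain} and $2\eta(a)\le\gamma^3$. We get $\mu_a\{s>\gamma\}\approx0$ and $\lambda(G_a)\gtrsim1-t$.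

The set $A$ contains $c$. For (c1) let $v\in W_A$, $x\in A_j$, $y\notin A_{j+1}$. Then
\[
d(x,v)\le j\gamma^2+\gamma^3<(j+1)\gamma^2-\gamma^3<d(y,v),
\]
so $x>_vy$. Also $d(\operatorname{top}(v),c)\le2r_v\le2\gamma^3\le\gamma^2$. For (c2) let $N_A=\{u\notin W_A:d(\operatorname{top}(u),c)<\gamma\}$. If $u\notin W_A\cup N_A$, then $d(\operatorname{top}(u),c)\ge\gamma>j\gamma^2$ for all standard $j$, so $\operatorname{top}(u)\notin A$. It remains to see that $N_A$ is null. If $u\in N_A\setminus N_0$ then $r_u\ge\gamma$, and for $(v,u)\in\Gamma(a)$ the chain \eqref{eq:chain} gives $d(a,v)<r_v+\gamma$, so $s>2r_u-\gamma\ge\gamma$. By (P1), $\lambda(N_A\setminus N_0)\le\mu_a\{s>\gamma\}+\eta(a)\approx0$.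

So $A$ is a cell of weight $t$. It does not contain $a$, since $d(a,c)=2$, and $G_a$ witnesses $A\succ_ta$ by (a).
\end{proof}

\subsection{A uniform bound on the defect}

The cell of Lemma~\ref{lem:construct} contains a well-matched candidate, but $\mathcal M$ may be external, and by Remark~\ref{rem:external} we need an internal substitute. Underspill provides one infinitesimal that bounds the defect of a suitable candidate for all metrics that are bad for $a$ with the fixed error $\theta_a$. This is why Lemma~\ref{lem:pair} makes $\theta_a$ independent of $b$.

\begin{lemma}\label{lem:kappa}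
For every $a\in\mathcal M$ there is an infinitesimal $\kappa_a>0$ such that for all $(d,c)$ with $\operatorname{cost}(a)\ge(3-\theta_a)\operatorname{cost}(c)$ there is $x\in\mathbf C$ with $d(x,c)\le\kappa_a\,d(a,c)$ and $\eta(x)\le\kappa_a$.
\end{lemma}

\begin{proof}
The set $T$ of $\kappa>0$ in ${}^*\mathbb R$ with the stated property is internal. Given $(d,c)$, let $A$ be the cell of Lemma~\ref{lem:construct} for $\theta=\theta_a$, and let $x\in A\cap\mathcal M$ (Lemma~\ref{lem:active}(c)). Then $d(x,c)/d(a,c)\approx0$ and $\eta(x)\approx0$. So $T$ contains every positive real, and by underspill a positive infinitesimal.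
\end{proof}

\subsection{The attack on a pair}

\begin{proposition}\label{prop:attack}
Let $a\in\mathcal M$ and let $b$ be tame. Optionally, let an active cell $X$ with $b\in X$ and $t(X)>0$ be given. There is an active cell $A$ such that
\begin{enumerate}
\item[(A1)] $A\Rightarrow a$, $b\notin A$, and $A\cap\mathcal M\ne\emptyset$;
\item[(A2)] if $b\in\mathcal M$, then $A\Rightarrow b$ and $A$ contains some $x$ with $\eta(x)\le\kappa_a$;
\item[(A3)] if $X$ is given and $A\not\subseteq X$, then $A\Rightarrow b$;
\item[(A4)] if $t(A)<\frac12$, then $\beta(x,b)>\frac12$ for all $x\in A$.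
\end{enumerate}
\end{proposition}

We call $A$ an \emph{attacker} of $(a,b)$, \emph{relative to $X$} if $X$ is given. The four properties extract from the badness of $b$ as much as is known about $b$. A well-matched $b$ is defeated. A merely tame $b$, such as an anchor, is defeated if $A$ leaves the cell $X$ around $b$, because a point of $A$ outside $X$ forces $b$ to be close to $c$ on the scale of the base of $X$. In general $b$ still loses a majority vote.

\begin{proof}
Take $(d,c)$ and $\theta$ from Lemma~\ref{lem:pair}, scaled so that $d(a,c)=2$. By Lemma~\ref{lem:cost}(c), $D=d(b,c)\le4\rho/(1-\eta(b))$ is finite, since $b$ is tame. If $X$ is given, let $X\Rightarrow a'\in\mathcal M$ with witness $G'\supseteq W_X$, let $\mu^\circ$ be the restriction of $\mu_{a'}$ to $G'\times\mathbf V$, and let $\nu$ be the sum of $\mu^\circ$ and $\min(\lambda(G'^c),\lambda(W_X))\cdot\operatorname{unif}(G'^c)\times\operatorname{unif}(W_X)$. By Lemma~\ref{lem:active}(a),(b), (P2) and (P3), $\nu$ is a partial coupling of mass $1-\eta'$ with $\eta'\approx0$. Let $\omega$ be the sum of $2\theta+2\eta(a)+2\kappa_a$, of $\eta(b)D$ if $b\in\mathcal M$, and of $\eta'D$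 if $X$ is given. This is infinitesimal. Let $\gamma$, $A$, $G_e$, $t$ be as in Lemma~\ref{lem:construct}.

(A1) We have $A\Rightarrow a$ by Lemma~\ref{lem:construct}(c) and $A\cap\mathcal M\ne\emptyset$ by Lemma~\ref{lem:active}(c). From $(3-\theta)\rho\le\operatorname{cost}(b)\le\rho+D$ and $\rho\gtrsim\frac12$ we get $D\gtrsim1$, so $b\notin A$. Consequently, by Lemma~\ref{lem:construct}(a), $A\Rightarrow b$ follows as soon as $\lambda(G_b)\gtrsim1-t$.

(A2) Apply Lemma~\ref{lem:construct}(b) to $e=b$, $\mu_b$ and $\iota=0$, using \eqref{eq:chain} and $\eta(b)D\le\gamma^3$. This gives $A\Rightarrow b$. Here $\theta=\theta_a$, so Lemma~\ref{lem:kappa} gives $x$ with $\eta(x)\le\kappa_a$ and $d(x,c)\le2\kappa_a\le\gamma^3\le\gamma^2$. Thus $x\in A_1$.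

(A3) Let $z\in A\setminus X$, say $z\in A_j$, and put $\iota=j\gamma^2$. The support of $\mu^\circ$ lies in $\Gamma(b)$ by Lemma~\ref{lem:active}(a), so there $d(b,v)\le r_v+2r_u$. On the rest of the support of $\nu$ we have $u\in W_X$. Such $u$ ranks $b\in X$ above $z\notin X$, so $d(b,u)\le d(z,u)\le r_u+\iota$, hence $D\le2r_u+\iota$ and $d(b,v)\le r_v+D\le r_v+2r_u+\iota$. Since $(\iota+\eta'D)/\gamma\le j\gamma+\gamma^2\approx0$, Lemma~\ref{lem:construct}(b) applies to $e=b$ and $\nu$, and $A\Rightarrow b$.

(A4) Let $h=\operatorname{st}\lambda(G_b)$; by Lemma~\ref{lem:construct}(a) it suffices to show that $t<\frac12$ implies $h>\frac12$. For $v\notin G_b$ we have $d(b,v)<r_v+\gamma$, and so $D\le2r_v+\gamma$. For $v\in G_b$ we use $d(b,v)\le r_v+D$. Hence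
\[
(3-\theta)\rho\le\operatorname{cost}(b)\le\rho+D\lambda(G_b)+\gamma,\qquad\rho\ge\int_{G_b}r\,d\lambda+\lambda(G_b^c)\,\frac{D-\gamma}2 .
\]
Let $\hat\rho=\operatorname{st}\rho\ge\frac12$ and $\hat D=\operatorname{st}D$. The first inequality gives $\hat Dh\ge2\hat\rho$, so $h>0$ and $\hat D/2\ge\hat\rho/h$. The second then gives
\[
\hat\rho\ge\operatorname{st}\int_{G_b}r\,d\lambda+\frac{1-h}h\,\hat\rho .
\]
So $h\ge\frac12$. If $h=\frac12$, then $\int_{G_b}r\,d\lambda\approx0$, and by Markov's inequality $\operatorname{st}\lambda\{r\le s\}\ge\operatorname{st}\lambda(G_b)=\frac12$ for all real $s>0$, that is, $t\ge\frac12$.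
\end{proof}

\section{The closing argument and the case of weightless cells}\label{sec:closing}

All three cases end with the chain described in Section~\ref{sec:exact}. It needs an internal set $Q$, to which Lemma~\ref{lem:thirty} applies, and a set $R$, possibly external, in which the chain runs.

\begin{lemma}\label{lem:closing}
Let $\delta$ be real with $0\le\delta\le\frac1{125}$. There are no internal $Q\subseteq\mathbf C$ and nonempty $R\subseteq\mathbf C$ such that
\begin{enumerate}
\item[(Q1)] for all $s\in Q$ and $y\in R$ there is $y'\in R$ with $y'\succ_\delta s$ and $y'\succ_\delta y$;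
\item[(Q2)] for all $y\in R$ there is $x\in Q$ with $x\succ_\delta y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $Q$ and $R$ exist. By (Q2), $Q\ne\emptyset$; let $s_1,\dots,s_{30}\in Q$ be as in Lemma~\ref{lem:thirty}. Pick $y_0\in R$. By (Q1) choose $y_1,\dots,y_{30}\in R$ with $y_i\succ_\delta s_i$ and $y_i\succ_\delta y_{i-1}$, and by (Q2) choose $x\in Q$ with $x\succ_\delta y_{30}$. The intersection $G$ of the $61$ witnesses has $\operatorname{st}\lambda(G)\ge1-61\delta\ge\frac{64}{125}>\frac12$, and every $v\in G$ has $x>_vy_{30}>_v\cdots>_vy_i>_vs_i$ for each $i$. This contradicts the choice of the $s_i$.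
\end{proof}

\begin{proposition}\label{prop:zero}
Some active cell has positive weight.
\end{proposition}

\begin{proof}
Suppose all active cells have weight $0$. Fix $a\in\mathcal M$, and put $R=\mathcal M$ and $Q=\{x:\eta(x)\le\kappa_a\}$, an internal subset of $\mathcal M$. For $s\in Q$ and $y\in R$, an attacker $A$ of $(s,y)$ defeats both and has weight $0$, so any $y'\in A\cap\mathcal M$ satisfies (Q1) with $\delta=0$. For $y\in R$, an attacker of $(a,y)$ defeats $y$ and contains an element of $Q$ by (A2), which is (Q2). This contradicts Lemma~\ref{lem:closing}.
\end{proof}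

\section{Two halves}\label{sec:halves}

With heavy cells we shall repeatedly compare $\beta(x,y)\ge1-t(A)$ with $\beta(y,x)\ge1-t(X)$. Since weights are at most $\frac12$, this is contradictory unless both weights equal $\frac12$. We exclude that configuration first.

\begin{proposition}\label{prop:halves}
There are no active cells $X,Y$ with $t(X)=t(Y)=\frac12$ and $W_X\cap W_Y$ null.
\end{proposition}

Suppose $X$ and $Y$ exist. If the bases met, the cells would be comparable and $\lambda(W_X\cap W_Y)\approx\frac12$ by Lemma~\ref{lem:nest}(a). So $W_X\cap W_Y=\emptyset$ and $\lambda(W_X\cup W_Y)\approx1$. Put $I=X\cap Y$. By (c2), a voter with top in $I$ lies in $(W_X\cup N_X)\cap(W_Y\cup N_Y)$. Therefore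
\begin{equation}\label{eq:topI}
\operatorname{top}(u)\in I\quad\text{implies}\quad u\in N_X\cup N_Y,\text{ a null set.}
\end{equation}
The chain will run inside $I$. We must show that $I$ is nonempty and find a part of it whose attackers have weight $0$.

\medskip\noindent\emph{Step 1: $I\subseteq\mathcal M$.} Let $x\in I$. If $v\in W_X$ and $u\in W_Y\setminus N_X$, then $\operatorname{top}(u)\notin X$ by (c2), so $x>_v\operatorname{top}(u)$. Thus $W_X\times(W_Y\setminus N_X)\subseteq\Gamma(x)$, and by symmetry $W_Y\times(W_X\setminus N_Y)\subseteq\Gamma(x)$. By (P2) each product carries a partial coupling of mass $\approx\frac12$, and (P3) adds them.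

\medskip\noindent\emph{Step 2: an attacker $A$ of $(w,y)$ with $w,y\in I$ satisfies one of}
\begin{enumerate}
\item[(i)] $A\subseteq I$ and $t(A)=0$;
\item[(ii)] $A\subseteq X$ and $t(A)=\frac12$, or $A\subseteq Y$ and $t(A)=\frac12$.
\end{enumerate}
If $A\subseteq I$, then $W_A$ is null by \eqref{eq:topI}. Otherwise, say, $A\not\subseteq Y$. Since $A\Rightarrow w\in Y$, Lemma~\ref{lem:nest}(b) gives $t(A)\ge\frac12$ and $W_A\cap W_Y=\emptyset$, and $t(A)\le\frac12$ as $A$ is active. Then $W_A$ meets $W_X$, because $W_X\cup W_Y$ has null complement. So $A$ and $X$ are comparable, and $X\not\subseteq A$ since $w\in X\setminus A$. The case $A\not\subseteq X$ is symmetric.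

\medskip To exclude (ii) we pick test points $e_X$ and $e_Y$ that lie in every cell of type (ii) on the respective side, and look for $y$ that is almost unanimously preferred to both. By Lemma~\ref{lem:matching} there are $e_X\in X$ and a coupling $\mu_X$ of $\lambda$ with $\operatorname{unif}(W_X)$ supported on $\Gamma(e_X)$, and likewise $e_Y\in Y$ and $\mu_Y$ for $W_Y$. Let
\[
R=\{y\in I:\ y\succ_0e_X\text{ and }y\succ_0e_Y\}.
\]

\noindent\emph{Step 3: if $w\in I$ and $y\in R$, every attacker $A$ of $(w,y)$ is of type} (i), \emph{and $A\subseteq R$.} Suppose $A\subseteq X$ and $t(A)=\frac12$. Then $W_A\setminus W_X$ is null by Lemma~\ref{lem:nest}(a), and so is $W_X\setminus W_A$ because the weights agree. Suppose $e_X\notin A$. For $(v,u)$ in the support of $\mu_X$ with $v\in W_A$ we have $e_X\succeq_v\operatorname{top}(u)$, and $A$ is an initial segment for $v$, so $\operatorname{top}(u)\notin A$ and $u\in W_X\setminus W_A$. Hence $\lambda(W_A)=\mu_X(W_A\times\mathbf V)\le\lambda(W_X\setminus W_A)/\lambda(W_X)\approx0$, which is false. So $e_X\in A$. By (A2), $A\Rightarrow y$, so $\beta(e_X,y)\ge\frac12$, contradicting $\beta(y,e_X)=1$. The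 case $A\subseteq Y$ is symmetric. So $A$ is of type (i), and each $y'\in A$ has $y'\succ_0y$, hence $y'\in R$.

\medskip\noindent\emph{Step 4: $R\ne\emptyset$.} We do not know that $e_X$ or $e_Y$ is well matched, but the lottery with probabilities about $\frac12$ on each has cost at most about $3\rho$, because the second marginals of $\mu_X$ and $\mu_Y$ average to about $\lambda$. This is the only use of (H2). Take $B=X_1$, the first level of $X$. From $W_X\subseteq\{v:\operatorname{top}(v)\in X_1\}\subseteq W_X\cup N_X$ we get $p\approx\frac12$. Let $(d,c)$ be given by (H3) for the lottery ``$e_X$ with probability $p$, $e_Y$ with probability $1-p$'', scaled so that $\rho=1$. We show $c\in R$.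

Let $\rho_X\le1/\lambda(W_X)$ be the average of $r$ over $W_X$, let $s_X=r_v+2r_u-d(e_X,v)\ge0$ on the support of $\mu_X$, and let $S_X=\int s_X\,d\mu_X$; define $\rho_Y,s_Y,S_Y$ in the same way. Integrating over $\mu_X$ and $\mu_Y$ gives $\operatorname{cost}(e_X)=1+2\rho_X-S_X$ and $\operatorname{cost}(e_Y)=1+2\rho_Y-S_Y$. Hence
\[
3-\varepsilon<1+2\bigl(p\rho_X+(1-p)\rho_Y\bigr)-pS_X-(1-p)S_Y,
\]
while $p\rho_X+(1-p)\rho_Y\approx\lambda(W_X)\rho_X+\lambda(W_Y)\rho_Y\le1$. It follows that
\begin{equation}\label{eq:halves}
S_X\approx S_Y\approx0,\qquad\rho_X+\rho_Y\approx2 .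
\end{equation}

Let $Z=\{z:d(z,c)\approx0\}$, which contains $c$. \emph{Claim: if $Z\not\subseteq X$, then $X\subseteq Z$ and $\rho_X\approx0$; the same holds for $Y$.} Let $z\in Z\setminus X$. For $v\in W_X$ and $x\in X$ we have $x>_vz$, so
\begin{equation}\label{eq:z}
d(x,v)\le d(z,v)\le r_v+d(z,c).
\end{equation}
With $x=e_X$ this gives $2r_u\le s_X+d(z,c)$ on the part of the support of $\mu_X$ where $v\in W_X$. The integral of $2r_u$ over this part is at most $S_X+d(z,c)\approx0$, and the part has mass $\lambda(W_X)\approx\frac12$. So some $u\in W_X$ has $r_u\approx0$. By \eqref{eq:z} for the voter $u$, every $x\in X$ has $d(x,c)\le d(x,u)+r_u\le2r_u+d(z,c)\approx0$. In particular $1+2\rho_X-S_X=\operatorname{cost}(e_X)\le1+d(e_X,c)\approx1$, so $\rho_X\approx0$. This proves the claim.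

\emph{$Z\subseteq I$.} Suppose $Z\not\subseteq X$. Then $X\subseteq Z$ and $\rho_X\approx0$. For $u\in W_X\setminus N_Y$ we have $\operatorname{top}(u)\in X\setminus Y$ by (c1) and (c2), so $Z\not\subseteq Y$ and also $\rho_Y\approx0$. This contradicts \eqref{eq:halves}. By symmetry $Z\subseteq X\cap Y$, and in particular $c\in I$.

\emph{Few voters are close to $c$.} Let $\ell=\inf\{\operatorname{st}\lambda\{r\le s\}:s>0\text{ real}\}$ and suppose $\ell>0$. By overspill $\lambda\{r\le\frac1m\}\ge\ell/2$ for some infinite $m$. These voters have $d(\operatorname{top}(u),c)\le\frac2m$, so their tops lie in $Z\subseteq I$, contradicting \eqref{eq:topI}. So $\ell=0$.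

\emph{$c\succ_0e_X$.} Let $\epsilon>0$ be real, and choose a real $s>0$ with $\lambda\{r\le s\}<\epsilon$. Then $\mu_X\{r_u\le s\}\le\epsilon/\lambda(W_X)\approx2\epsilon$, and $\mu_X\{s_X>s\}\approx0$ by Markov's inequality. For the remaining pairs $d(e_X,v)\ge r_v+2r_u-s>r_v$, so $c>_ve_X$. The first marginal of $\mu_X$ is $\lambda$, so $\beta(c,e_X)\ge1-2\epsilon$. As $\epsilon$ is arbitrary, $\beta(c,e_X)=1$. Exchanging $X$ and $Y$ gives $c\succ_0e_Y$, and so $c\in R$.

\medskip\noindent\emph{Step 5: contradiction.} Fix $a\in I$ and $j$ with $a\in X_j\cap Y_j$, and let $Q=X_{j+1}\cap Y_{j+1}$, an internal subset of $I$. For $s\in Q$ and $y\in R$, an attacker of $(s,y)$ has weight $0$, defeats both and lies in $R$ by Step 3, so any of its elements satisfies (Q1) with $\delta=0$. For $y\in R$ let $x$ be an element of an attacker of $(a,y)$. Then $x\succ_0y$ and $x\succ_0a$. A witness of $x\succ_0a$ meets both $W_X$ and $W_Y$, so $x\in Q$ by \eqref{eq:trap}. This is (Q2), and Lemma~\ref{lem:closing} gives a contradiction. Proposition~\ref{prop:halves} is proved.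

\section{The chain inside a cell of positive weight}\label{sec:rest}

\subsection{Choice of the cell}

By Proposition~\ref{prop:zero} there are active cells of positive weight. We run the chain inside one of them, $X$, chosen so that the active cells inside $X$ are under control. Let $\delta_*=\frac1{250}$. Choose an active cell $X$ with $\tau=t(X)>0$ as follows.
\begin{itemize}
\item \emph{Light case:} some active cell has weight in $(0,\delta_*]$. Let $X$ be such a cell and put $\delta=\delta_*$.
\item \emph{Gap case:} otherwise the infimum of the positive weights of active cells is at least $\delta_*$. Let $\tau$ be less than twice the infimum, so that every active cell has weight $0$ or weight greater than $\tau/2$. Put $\delta=0$.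
\end{itemize}
Let $b=b_X$ be the anchor of $X$, and let $\mathcal M_X=\mathcal M\cap X$, which is nonempty by Lemma~\ref{lem:active}(c). An active cell is \emph{inner} if it is contained in $X$ and \emph{outer} otherwise. We collect what the previous sections give.
\begin{enumerate}
\item[(F1)] If $A$ is inner, then $t(A)\le\tau$ and $W_A\setminus W_X$ is null; if also $t(A)>\tau/2$, then $b\in A$ (Lemma~\ref{lem:nest}(a),(c)).
\item[(F2)] If $A$ is outer and defeats some $p\in\mathcal M_X$, then $t(A)\ge\tau$ and $W_A\cap W_X=\emptyset$ (Lemma~\ref{lem:nest}(b)). Moreover $t(A)+\tau<1$, since both weights are at most $\frac12$ and equality is excluded by Proposition~\ref{prop:halves}.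
\item[(F3)] Two outer cells that defeat the same $p\in\mathcal M_X$ are comparable (Lemma~\ref{lem:active}(d)).
\end{enumerate}

An attacker of a pair in $\mathcal M_X$ can be heavy in two ways. It can be outer, as $C_2$ is for $X=C_0$ in Example~\ref{ex:cells}, or, in the gap case, it can be inner and contain the anchor. Each danger is met by a property of candidates.

\begin{definition}
A candidate $p\in\mathcal M_X$ is \emph{free} if no outer cell defeats it, and \emph{robust} if $\beta(p,b)>\tau$.
\end{definition}

Two facts about robustness are immediate.
\begin{enumerate}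
\item[(F4)] A cell $A$ with $b\in A$ and $t(A)\le\tau$ defeats no robust $p$, since $\beta(b,p)\ge1-\tau$ and $\beta(p,b)>\tau$ are incompatible.
\item[(F5)] If $p$ is robust, $p'\in\mathcal M_X$ and $p'\succ_0p$, then $p'$ is robust.
\end{enumerate}
Let $R=\mathcal M_X$ in the light case, and let $R$ be the set of robust elements of $\mathcal M_X$ in the gap case.

\begin{lemma}\label{lem:light}
Let $w\in\mathcal M_X$ be free and $y\in R$. Every attacker $A$ of $(w,y)$ is inner and has $t(A)\le\delta$. Every $y'\in A$ satisfies $y'\succ_\delta w$ and $y'\succ_\delta y$, and $A\cap\mathcal M\subseteq R$.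
\end{lemma}

\begin{proof}
By (A1) and (A2), $A$ defeats $w$ and $y$. It is inner because $w$ is free. In the light case $t(A)\le\tau\le\delta_*$ by (F1), and $A\cap\mathcal M\subseteq\mathcal M_X=R$. In the gap case, $t(A)>0$ would give $\tau/2<t(A)\le\tau$ and $b\in A$ by (F1), contradicting (F4). So $t(A)=0$, and $A\cap\mathcal M\subseteq R$ by (F5).
\end{proof}

\subsection{Replacing a candidate by a free and robust one}

The candidates $s_i$ supplied by Lemma~\ref{lem:thirty} need not be free. We show that each $p\in\mathcal M_X$ is beaten, up to $\delta$, by a free and robust candidate. If $p$ is not free, the outer cells that defeat it form a chain by (F3), and the anchor of a nearly lightest one lies in all of them. Attacking $p$ together with this anchor produces an inner cell. For non-free $p$ let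
\[
m(p)=\inf\{t(A):A\text{ outer},\ A\Rightarrow p\},
\]
so that $m(p)\ge\tau>0$ by (F2), and some outer $B\Rightarrow p$ has $t(B)<2m(p)$.

\begin{lemma}\label{lem:escape}
Let $p\in\mathcal M_X$ be non-free, let $B$ be outer with $B\Rightarrow p$ and $t(B)<2m(p)$, and let $E$ be an attacker of $(p,b_B)$ relative to $B$. Then one of the following holds.
\begin{enumerate}
\item[(i)] $t(E)=\tau$, $b\in E$, $E\Rightarrow p$ and $E\Rightarrow b_B$.
\item[(ii)] There is a free $p'\in\mathcal M_X\cap B$ with $p'\succ_0p$.
\end{enumerate}
\end{lemma}

\begin{proof}
The attacker exists because $t(B)\ge\tau>0$ and $b_B\in B$ is tame. First, \emph{every outer $Y$ with $Y\Rightarrow p$ contains $b_B$.} By (F3), $B\subseteq Y$ or $Y\subseteq B$. In the first case $b_B\in Y$. In the second case $t(Y)\ge m(p)>t(B)/2$, and Lemma~\ref{lem:nest}(c) applies. By (A1), $E\Rightarrow p$ and $b_B\notin E$, so $E$ is inner.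

Suppose $E\not\subseteq B$. Then $E\Rightarrow b_B$ by (A3), so $t(E)\ge t(B)\ge\tau$ by Lemma~\ref{lem:nest}(b). By (F1), $t(E)=\tau$ and $b\in E$. This is (i).

Suppose $E\subseteq B$. Then $W_E\setminus W_X$ and $W_E\setminus W_B$ are null and $W_X\cap W_B=\emptyset$, so $t(E)=0$. Let $p'\in E\cap\mathcal M$. Then $p'\in\mathcal M_X\cap B$ and $p'\succ_0p$, and $\beta(p',b_B)>\frac12$ by (A4). Suppose an outer $Y$ defeats $p'$. Then $Y\succ_{t(Y)}p$. A witness is nonempty, as $t(Y)\le\frac12$, and its voters rank all of $Y$ strictly above $p$, so $p\notin Y$. Thus $Y\Rightarrow p$, hence $b_B\in Y$, and $\beta(b_B,p')\ge1-t(Y)\ge\frac12$. This contradicts $\beta(p',b_B)>\frac12$. So $p'$ is free.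
\end{proof}

\begin{lemma}\label{lem:replace}
For every $p\in\mathcal M_X$ there is a free and robust $p^*\in\mathcal M_X$ with $p^*\succ_\delta p$.
\end{lemma}

\begin{proof}
Let $A$ be an attacker of $(p,b)$ relative to $X$.

\emph{$A$ is inner.} Since $b\notin A$, (F1) gives $t(A)\le\tau/2\le\frac14$. So $t(A)=0$ in the gap case and $t(A)\le\delta_*$ in the light case; in both, $t(A)\le\delta$. Pick $p_1\in A\cap\mathcal M\subseteq\mathcal M_X$. Then $p_1\succ_\delta p$, and $\beta(p_1,b)>\frac12\ge\tau$ by (A4), so $p_1$ is robust. If $p_1$ is free, take $p^*=p_1$. Otherwise apply Lemma~\ref{lem:escape} to $p_1$ and any admissible choice of $B$. Alternative (i) contradicts (F4). In alternative (ii) take $p^*=p'$: it is free, robust by (F5), and $p'\succ_0p_1\succ_\delta p$.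

\emph{$A$ is outer.} Then $A\Rightarrow p$, so $p$ is not free, and $A\Rightarrow b$ by (A3). Choose an outer $B'\Rightarrow p$ with $t(B')<2m(p)$. By (F3), $A$ and $B'$ are comparable; let $B$ be the smaller one. Then $B\subseteq A$, $B\Rightarrow p$ and $t(B)\le t(B')<2m(p)$. Every $x\in B$ lies in $A$, so by (F2)
\[
\beta(x,b)\ge1-t(A)>\tau\qquad(x\in B).
\]
Apply Lemma~\ref{lem:escape} to $p$ and $B$. In alternative (i), $b\in E\Rightarrow b_B$ gives $\beta(b,b_B)\ge1-\tau$, which contradicts $\beta(b_B,b)>\tau$. In alternative (ii), $p'\in B$ has $\beta(p',b)>\tau$, so it is robust; it is free, and $p'\succ_0p$.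
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose the theorem fails for one of the classes, and form the limit profile of Section~\ref{sec:limit}. Choose $X$, $\delta$ and $R$ as above. By Lemma~\ref{lem:replace} there is a free and robust $a\in\mathcal M_X$; so $a\in R$. Let $a\in X_j$ and
\[
Q=\{x\in X_{j+1}:\ \eta(x)\le\kappa_a\},
\]
an internal subset of $\mathcal M_X$. We verify (Q1) and (Q2) with $2\delta\le\frac1{125}$ in place of $\delta$.

(Q1) Let $s\in Q$ and $y\in R$. Let $s^*$ be given by Lemma~\ref{lem:replace}, let $A$ be an attacker of $(s^*,y)$, and let $y'\in A\cap\mathcal M$. By Lemma~\ref{lem:light}, $y'\in R$, $y'\succ_\delta y$ and $y'\succ_\delta s^*\succ_\delta s$.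

(Q2) Let $y\in R$ and let $A$ be an attacker of $(a,y)$. By (A2) it contains $x$ with $\eta(x)\le\kappa_a$. By Lemma~\ref{lem:light}, $A$ is inner and $x\succ_\delta y$. Some $v\in W_X$ ranks all of $A$ above $a$. Indeed, if $t(A)>0$, then $W_A\cap W_X\ne\emptyset$ by (F1), and $A$ is an initial segment not containing $a$ for the voters of $W_A$. If $t(A)=0$, a witness of $A\Rightarrow a$ has null complement and meets $W_X$, since $\tau>0$. By \eqref{eq:trap}, $x\in X_{j+1}$, so $x\in Q$.

This contradicts Lemma~\ref{lem:closing}. Hence each of the two classes contains a rule of distortion at most $3-\frac1k$ for some $k\ge1$.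
\end{proof}

\begin{thebibliography}{1}

\bibitem{CRWW}
Moses Charikar, Prasanna Ramakrishnan, Kangning Wang, Hongxun Wu,
\emph{Breaking the Metric Voting Distortion Barrier},
arXiv:2306.17838 (2023).

\end{thebibliography}
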